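\title{The probability that a truncated random orthogonal matrix has no real eigenvalues}

\begin{abstract}
Let $M_{2n}$ be the top-left $2n\times 2n$ block of a Haar-distributed matrix in $O(2n+\ell)$, with $\ell\ge1$ fixed. We prove that the probability that $M_{2n}$ has no real eigenvalue equals $C_\ell\,n^{-2\theta(\ell)}(1+O(n^{-\delta}))$, where $\theta(\ell)=-\frac1{2\pi}\int_0^\infty\log\bigl(1-|\Gamma(\frac\ell2+ix)/\Gamma(\frac\ell2)|^2\bigr)\,dx$. This confirms a conjecture on the decay exponent posed by Gebert and Poplavskyi. The same asymptotic form holds for the generating function of the number of real eigenvalues, and we obtain the mean, the variance and a central limit theorem for this number. The proof writes the generating function as $\det(1-qH_n)$ for the sections $H_n$ of one explicit infinite matrix with positive entries, relates this matrix to a convolution operator on the line, and compares an associated Markov chain with a random walk.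
\end{abstract}

\section{Introduction}

\subsection{The problem}

Fix an integer $\ell\ge1$. For $N\ge1$ let $M_N$ be the top-left $N\times N$ block of a random matrix distributed according to normalized Haar measure on the orthogonal group $O(N+\ell)$. If $L$ is the $\ell\times N$ block below $M_N$, then $M_N^TM_N=1-L^TL$. So $M_N$ is a contraction, its eigenvalues lie in the closed unit disk, and at least $N-\ell$ of its singular values equal $1$: for large $N$ the matrix is orthogonal up to a defect of bounded rank.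

The non-real eigenvalues of a real matrix come in conjugate pairs. A matrix of odd size therefore always has a real eigenvalue, while for $N=2n$ the number $\mathcal N_n$ of real eigenvalues of $M_{2n}$ is even and may vanish. We study the \emph{persistence probability}
\[
p_{2n}^{(\ell)}=\mathbb P(\mathcal N_n=0)=\mathbb P\bigl(M_{2n}\text{ has no real eigenvalues}\bigr).
\]
Without truncation the question is trivial: a matrix in $O(2n)$ with determinant $-1$ has the eigenvalues $1$ and $-1$, and a Haar matrix in $SO(2n)$ almost surely has no real eigenvalue, so the probability is $\frac12$ for all $n$. As soon as one row and one column are removed, the mean of $\mathcal N_n$ grows like a multiple of $\log n$ (Corollary~\ref{cor:number}), and one expects the probability of seeing no real eigenvalue to be $e^{-\mathrm{const}\cdot\log n}$, a power of $n$. The question is which power. The conjecture posed in \cite{GP} is that, for every fixed $\ell$,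
\begin{equation}\label{eq:conj}
\lim_{n\to\infty}\frac{\log p_{2n}^{(\ell)}}{\log n}=-2\theta(\ell),\qquad
\theta(\ell)=-\frac1{2\pi}\int_0^\infty\log\Biggl(1-\biggl|\frac{\Gamma(\frac\ell2+ix)}{\Gamma(\frac\ell2)}\biggr|^2\Biggr)dx .
\end{equation}
We prove \eqref{eq:conj} for every integer $\ell\ge1$, together with a sharper asymptotic formula.

\subsection{Results}

The quotient of Gamma functions in \eqref{eq:conj} is the Fourier transform of a probability density. Let $B(a,b)=\Gamma(a)\Gamma(b)/\Gamma(a+b)$ be the Beta function; we use it mostly in the form $\int_{-1}^1x^{2a}(1-x^2)^{b-1}dx=B(a+\frac12,b)$ for integers $a\ge0$ and real $b>0$. Put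
\[
\beta=B\bigl(\tfrac12,\tfrac\ell2\bigr),\qquad K(u)=\beta^{-1}\operatorname{sech}^\ell u,\qquad \widehat K(s)=\int_{\mathbb R}K(u)e^{isu}\,du .
\]
The substitution $x=\tanh u$ gives $\int_{\mathbb R}\operatorname{sech}^\ell u\,du=\beta$, so $K$ is an even probability density. The substitution $t=e^{2u}$ gives
\[
\int_{\mathbb R}\operatorname{sech}^\ell u\;e^{isu}\,du=2^{\ell-1}\int_0^\infty t^{\frac{\ell+is}2-1}(1+t)^{-\ell}\,dt=\frac{2^{\ell-1}}{\Gamma(\ell)}\Bigl|\Gamma\Bigl(\frac{\ell+is}2\Bigr)\Bigr|^2 .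
\]
Comparing the two evaluations at $s=0$, we obtain
\begin{equation}\label{eq:Khat}
\widehat K(s)=\frac{|\Gamma(\frac{\ell+is}2)|^2}{\Gamma(\frac\ell2)^2},\qquad
\gamma:=\frac1{\Gamma(\ell)\,\beta}=\frac{2^{1-\ell}}{\Gamma(\frac\ell2)^2}.
\end{equation}
The function $\widehat K$ is continuous and has three properties that we use repeatedly:
\begin{equation}\label{eq:Kprop}
0<\widehat K(s)<1\ \ (s\ne0),\qquad 1-\widehat K(s)\ge cs^2\ \ (|s|\le1),\qquad \widehat K(s)=O(s^{-2})\ \ (|s|\to\infty).
\end{equation}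
Indeed, $\Gamma$ has no zeros; $1-\widehat K(s)=\int K(u)(1-\cos su)\,du$ is positive for $s\neq0$ and at least $\frac{s^2}4\int_{-1}^1u^2K(u)\,du$ for $|s|\le1$; and $K''$ is integrable. For $q\in(0,1]$ put
\begin{equation}\label{eq:kappa}
\kappa(q)=-\frac1{4\pi}\int_{\mathbb R}\log\bigl(1-q\widehat K(s)\bigr)\,ds=\sum_{k\ge1}\frac{q^k}k\,\mu_k,\qquad \mu_k=\frac1{4\pi}\int_{\mathbb R}\widehat K(s)^k\,ds .
\end{equation}
By \eqref{eq:Kprop} the integrand has at most a logarithmic singularity at $s=0$ and is $O(s^{-2})$ at infinity, so $\kappa(q)<\infty$. The substitution $s=2x$ shows that $\kappa(1)=2\theta(\ell)$.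

\begin{theorem}\label{thm:log}
For every $\xi\in[0,1)$, with the convention $0^0=1$,
\[
\lim_{n\to\infty}\frac{\log\mathbb E[\xi^{\mathcal N_n}]}{\log n}=-\kappa(1-\xi^2).
\]
In particular, for $\xi=0$, the conjecture \eqref{eq:conj} holds for every integer $\ell\ge1$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $\xi\in[0,1)$ there are $C(\xi)>0$ and $\delta>0$, depending on $\ell$ and $\xi$, such that
\[
\mathbb E[\xi^{\mathcal N_n}]=C(\xi)\,n^{-\kappa(1-\xi^2)}\bigl(1+O(n^{-\delta})\bigr).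
\]
In particular $p_{2n}^{(\ell)}=C_\ell\,n^{-2\theta(\ell)}(1+O(n^{-\delta}))$.
\end{theorem}

\begin{corollary}\label{cor:number}
\textup{(i)} The variable $\mathcal N_n/2$ is distributed as a sum of independent Bernoulli variables. Moreover, as $n\to\infty$,
\[
\mathbb E\,\mathcal N_n\sim\frac{\log n}{B(\frac12,\frac\ell2)},\qquad
\operatorname{Var}\mathcal N_n\sim2\biggl[\frac1{B(\frac12,\frac\ell2)}-\frac{B(\frac12,\ell)}{B(\frac12,\frac\ell2)^2}\biggr]\log n,
\]
and $(\mathcal N_n-\mathbb E\,\mathcal N_n)/\sqrt{\operatorname{Var}\mathcal N_n}$ converges in law to the standard normal distribution.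

\textup{(ii)} For each fixed $k\ge0$, $\ \log\mathbb P(\mathcal N_n=2k)/\log n\to-2\theta(\ell)$.
\end{corollary}

Fourier inversion and Plancherel's identity give the first two coefficients in \eqref{eq:kappa}:
\begin{equation}\label{eq:mu12}
\mu_1=\tfrac12K(0)=\frac1{2\beta},\qquad \mu_2=\tfrac12\int_{\mathbb R}K(u)^2\,du=\frac{B(\frac12,\ell)}{2\beta^2}.
\end{equation}
If the number $\mathcal N_n/2$ of pairs of real eigenvalues were a Poisson variable with the mean given by Corollary~\ref{cor:number}, the persistence probability would be $n^{-\mu_1+o(1)}$. This first guess is the first term of the series $2\theta(\ell)=\sum_k\mu_k/k$; the true exponent is larger.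

\subsection{A determinant, and where the exponent comes from}\label{sec:heur}

All results rest on an exact formula. For $j,k\ge0$ let
\begin{equation}\label{eq:H}
H_{jk}=\gamma\sqrt{w_jw_k}\int_{-1}^1x^{2j+2k}(1-x^2)^{\ell-1}dx=\gamma\sqrt{w_jw_k}\,B\bigl(j+k+\tfrac12,\ell\bigr),\qquad w_k=\frac{(2k+\ell-1)!}{(2k)!},
\end{equation}
and let $H=(H_{jk})_{j,k\ge0}$, $H_n=(H_{jk})_{0\le j,k<n}$ and $D_n(q)=\det(1-qH_n)$.

\begin{proposition}\label{prop:det}
For all $n\ge1$ and $\xi\in[0,1]$, $\ \mathbb E[\xi^{\mathcal N_n}]=D_n(1-\xi^2)$. In particular $p^{(\ell)}_{2n}=\det(1-H_n)$.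
\end{proposition}

In the variable $u$ given by $x=\tanh u$, the matrix $H$ is the Gram matrix in $L^2(\mathbb R)$ of the even functions $\tau_j(u)=\sqrt{\gamma w_j}\tanh^{2j}u\operatorname{sech}^\ell u$, and we shall see that $\sum_{j\ge0}\tau_j(u)\tau_j(v)=\frac12[K(u-v)+K(u+v)]$ is the kernel of convolution with $K$ on even functions. The function $\tau_j$ lives within distance $O(1)$ of $|u|=\frac12\log j$. Keeping only the indices $j<n$ should therefore amount to restricting the convolution to even functions on $[-L,L]$, that is, to functions on an interval of length $L=\frac12\log n$. On a circle of length $L$, convolution with the periodization of $K$ has the eigenvalues $\widehat K(2\pi i/L)$, $i\in\mathbb Z$, so the logarithm of the determinant of $1-q\cdot(\text{convolution})$ is about $\frac L{2\pi}\int\log(1-q\widehat K)\,ds$. With $L=\frac12\log n$ this is $-\kappa(q)\log n$.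

The case $q=1$, which is the case of the conjecture, is critical: $\widehat K(0)=1$, so the spectrum of the convolution operator reaches $1$, and error terms in the expansion $-\log D_n(q)=\sum_k\frac{q^k}k\operatorname{Tr}H_n^k$ can no longer be summed as a geometric series. Both theorems get around this by using that the entries of $H$ are positive. For Theorem~\ref{thm:log}, positivity gives one-sided bounds that need no uniformity in $k$. For Theorem~\ref{thm:sharp}, it turns $H$ into the transition matrix of a Markov chain, and $D_n/D_{n-1}$ into a return probability.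

Section~\ref{sec:one} shows the mechanism for $\ell=1$. Sections~\ref{sec:law} and~\ref{sec:pf} prove Proposition~\ref{prop:det}. Section~\ref{sec:conv} relates $H$ to the convolution, Sections~\ref{sec:log} and~\ref{sec:number} prove Theorem~\ref{thm:log} and Corollary~\ref{cor:number}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

Throughout, $C$ and $c$ are positive constants that depend only on $\ell$ (in Section~\ref{sec:sharp} also on $q$) and may change from line to line. We use the asymptotics $\Gamma(x+a)/\Gamma(x+b)=x^{a-b}(1+O(1/x))$ as $x\to\infty$ for fixed $a,b$, in the form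
\begin{equation}\label{eq:gamma}
w_k=(2k)^{\ell-1}\bigl(1+O(\tfrac1k)\bigr),\qquad B(x+a,b)=\Gamma(b)\,x^{-b}\bigl(1+O(\tfrac1x)\bigr).
\end{equation}

\section{The case $\ell=1$}\label{sec:one}

For $\ell=1$ we have $\gamma=1/\pi$, $w_k=1$ and
\[
H_{jk}=\frac1{\pi\,(j+k+\frac12)} .
\]

\emph{The smallest matrix.} Proposition~\ref{prop:det} asserts that $p_2^{(1)}=1-H_{00}=1-\frac2\pi$. This can be checked directly. Since $O(3)=SO(3)\cup(-SO(3))$ and $-M_2$ has real eigenvalues exactly when $M_2$ does, we may take a Haar matrix in $SO(3)$, given by a uniform unit quaternion $(a,b,c,d)\in S^3$. Its top-left block is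
\[
M_2=\begin{pmatrix}a^2+b^2-c^2-d^2&2(bc-ad)\\2(bc+ad)&a^2-b^2+c^2-d^2\end{pmatrix},
\]
and the discriminant of its characteristic polynomial is $4(b^2-c^2)^2+16(b^2c^2-a^2d^2)=4(b^2+c^2)^2-16a^2d^2$. Write $(a,d)=\sqrt r\,(\cos\phi,\sin\phi)$; then $r$ is uniform on $[0,1]$ and $\phi$ is an independent uniform angle. The eigenvalues are real when $1-r\ge r|\sin2\phi|$, which has probability $\frac2\pi\int_0^{\pi/2}\frac{d\psi}{1+\sin\psi}=\frac2\pi$.

\emph{The exponent.} The reflection formula for $\Gamma$ gives $\widehat K(s)=\operatorname{sech}(\pi s/2)$, so $\kappa(q)=-\pi^{-2}\int_0^\infty\log(1-q\operatorname{sech}y)\,dy$. Write $q=\cos\phi$ with $\phi\in[0,\frac\pi2)$. From $\cosh y-\cos\phi=\frac12e^y|1-e^{i\phi-y}|^2$ and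
\[
-\int_0^\infty\log|1-e^{i\phi-y}|^2\,dy=2\sum_{k\ge1}\frac{\cos k\phi}{k^2}=2\Bigl(\frac{\pi^2}6-\frac{\pi\phi}2+\frac{\phi^2}4\Bigr),
\]
applied at $\phi$ and at $\frac\pi2$, we get
\[
\kappa(q)=\frac{\arcsin q}{2\pi}+\frac{(\arcsin q)^2}{2\pi^2}=\frac q{2\pi}+\frac{q^2}2\cdot\frac1{\pi^2}+\cdots .
\]
Thus $\mu_1=\frac1{2\pi}$, $\mu_2=\frac1{\pi^2}$ and $2\theta(1)=\kappa(1)=\frac38$: Theorem~\ref{thm:sharp} says that $p_{2n}^{(1)}\sim C_1n^{-3/8}$.

\emph{The first two traces.} Each term of the series $-\log D_n(q)=\sum_k\frac{q^k}k\operatorname{Tr}H_n^k$ should grow like $\frac{q^k}k\mu_k\log n$. For $k=1$,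
\[
\operatorname{Tr}H_n=\frac1\pi\sum_{j<n}\frac1{2j+\frac12}\sim\frac{\log n}{2\pi}.
\]
For $k=2$ it is easier to first let the inner index run to infinity. Telescoping the bounds $\frac1{(i+1/2)(i+3/2)}\le\frac1{(i+1/2)^2}\le\frac1{i(i+1)}$ gives, for $j\ge1$,
\[
\frac1{j+\frac12}\le\pi^2(H^2)_{jj}=\sum_{i\ge j}\frac1{(i+\frac12)^2}\le\frac1j ,
\]
so $\sum_{j<n}(H^2)_{jj}\sim\pi^{-2}\log n$. The price of this simplification is bounded:
\[
0\le\sum_{j<n}(H^2)_{jj}-\operatorname{Tr}H_n^2=\frac1{\pi^2}\sum_{j<n}\sum_{i\ge n}\frac1{(i+j+\frac12)^2}\le\frac1{\pi^2}\cdot n\cdot\frac1n .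
\]
Both coefficients agree with $\mu_1$ and $\mu_2$.

This is the general picture. The trace $\operatorname{Tr}H_n^k$ is a sum of positive weights over closed walks of length $k$ in $\{0,\dots,n-1\}$. The entries $H_{jk}$ are asymptotically homogeneous of degree $-1$, so every dyadic range of starting points contributes about the same amount, and the total is proportional to $\log n$. Walks that start below $n$ and cross above $n$ belong to the single scale $n$ and contribute $O(1)$. Lemmas~\ref{lem:diag} and~\ref{lem:cut} below are these two statements for all $k$ and $\ell$.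

\section{The joint law of the eigenvalues}\label{sec:law}

Let $\mathbb C_+$ be the open upper half plane, $\overline{\mathbb D}$ the closed unit disk, and $\omega(x)=(1-x^2)^{\ell/2-1}$ on $(-1,1)$, so that $\int\omega=\beta$. For points $x_1,\dots,x_N\in\mathbb C$ let $\Delta(x_1,\dots,x_N)=\prod_{i<j}(x_j-x_i)$.

\begin{proposition}[Khoruzhenko--Sommers--\.{Z}yczkowski; Forrester]\label{prop:law}
There is a measure $\nu\ge0$ on $\mathbb C_+$, supported in $\overline{\mathbb D}$, independent of $N$ and with $\int|z-\bar z|\,\nu(dz)<\infty$, such that for every even $N$ there is $Z_N>0$ with the following property. For all $k,m\ge0$ with $k+2m=N$ and every bounded Borel function $\Phi$ on $(-1,1)^k\times(\mathbb C_+\cap\overline{\mathbb D})^m$ that is symmetric in its first $k$ and in its last $m$ arguments,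
\begin{multline*}
\mathbb E\bigl[\Phi;\ M_N\text{ has exactly }k\text{ real eigenvalues}\bigr]\\
=\frac{1}{Z_N\,k!\,m!}\int\Phi(\lambda;z)\,\bigl|\Delta(\lambda_1,\dots,\lambda_k,z_1,\bar z_1,\dots,z_m,\bar z_m)\bigr|\prod_{i\le k}\omega(\lambda_i)\,d\lambda_i\prod_{j\le m}\nu(dz_j).
\end{multline*}
On the left, $\Phi$ is evaluated at the real eigenvalues and at the eigenvalues in $\mathbb C_+$.
\end{proposition}

We give a complete proof. Two features matter later: the explicit weight $\omega$ of the real eigenvalues, and the fact that $\nu$ does not depend on $N$. No formula for $\nu$ will be needed.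

The natural tool is the change of variables from a matrix to its Schur form, which applies to measures with a density. For $N>\ell$ the law of $M_N$ has none, since $M_N^TM_N$ has the eigenvalue $1$. We therefore thicken the constraint: we integrate over all $(N+\ell)\times N$ matrices $W$ with $W^TW$ in a small ball around $1$, compute this integral once in polar coordinates and once in Schur coordinates, and let the ball shrink.

Let $\mathcal V_d=\{U\in\mathbb R^{(d+\ell)\times d}:U^TU=1\}$, with its $O(d+\ell)$-invariant probability measure. This is the law of the first $d$ columns of a Haar matrix, so the top $d\times d$ block $U^{\mathrm{top}}$ of a uniform $U\in\mathcal V_d$ has the law of $M_d$. Lebesgue measure on a space of matrices means the product of the differentials of the free entries; for symmetric matrices, $dS=\prod_{i\le j}dS_{ij}$.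

\begin{lemma}\label{lem:generic}
For even $d$, $M_d$ almost surely has simple spectrum, and $\det M_2\ne0$ almost surely.
\end{lemma}

\begin{proof}
Because $\ell\ge1$, the connected group $SO(d+\ell)$ acts transitively on $\mathcal V_d$, so $\mathcal V_d$ is a connected real-analytic manifold, and the invariant measure has a smooth density in charts. The zero set of an analytic function that does not vanish identically on such a manifold is a null set. The discriminant of the characteristic polynomial of $U^{\mathrm{top}}$ and $\det U^{\mathrm{top}}$ are polynomials in $U$, and neither vanishes at $U=\binom R0$, where $R\in SO(d)$ consists of plane rotations by distinct angles in $(0,\pi)$.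
\end{proof}

\begin{lemma}[Polar coordinates]\label{lem:polar}
There is $a_d>0$ such that, for Borel $\Psi\ge0$ and $U$ uniform on $\mathcal V_d$,
\[
\int_{\mathbb R^{(d+\ell)\times d}}\Psi(W)\,dW=a_d\int_{S>0}(\det S)^{\frac{\ell-1}2}\,\mathbb E\,\Psi(US^{1/2})\,dS .
\]
\end{lemma}

\begin{proof}
Almost every $W$ has full rank and is $U_0S^{1/2}$ with $S=W^TW>0$ and $U_0\in\mathcal V_d$. Lebesgue measure is invariant under $W\mapsto OW$; averaging over a Haar matrix $O$ makes $OU_0$ uniform, so the left side equals $\int\mathbb E\,\Psi(US^{1/2})\,\sigma(dS)$, where $\sigma$ is the image of $dW$ under $W\mapsto W^TW$. The map $W\mapsto WA$, $A\in GL(d,\mathbb R)$, scales $dW$ by $|\det A|^{d+\ell}$ and induces $S\mapsto A^TSA$, which multiplies $\det S$ by $(\det A)^2$. Hence $(\det S)^{-(d+\ell)/2}\sigma(dS)$ is invariant under $S\mapsto A^TSA$. So is $(\det S)^{-(d+1)/2}dS$, since this map has Jacobian $|\det A|^{d+1}$. The action is transitive on the positive definite cone, and an invariant Radon measure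 on a homogeneous space is unique up to a factor.
\end{proof}

Fix $k+2m=N$ and $r=k+m$, and block sizes $d_1=\dots=d_k=1$, $d_{k+1}=\dots=d_r=2$; put $s_b=d_1+\dots+d_{b-1}$. Let $\mathcal D_1=\mathbb R$, let $\mathcal D_2$ be the set of real $2\times2$ matrices with non-real eigenvalues, and let $\mathcal T$ be the set of block upper triangular $N\times N$ matrices $T$ whose diagonal blocks satisfy $D_b\in\mathcal D_{d_b}$. For $T\in\mathcal T$ with eigenvalues $\lambda_i=D_i$ and $z_j,\bar z_j$ put
\[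
J(T)=\prod_{a<b}\bigl|\det(X\mapsto XD_a-D_bX)\bigr|=\frac{|\Delta(\lambda_1,\dots,\lambda_k,z_1,\bar z_1,\dots,z_m,\bar z_m)|}{\prod_{j\le m}|z_j-\bar z_j|}.
\]
The two expressions agree because the map $X\mapsto XD_a-D_bX$ on $d_b\times d_a$ matrices has the eigenvalues $\zeta-\zeta'$, with $\zeta$ an eigenvalue of $D_a$ and $\zeta'$ one of $D_b$.

\begin{lemma}[Schur coordinates]\label{lem:schur}
There is $a_N'>0$, depending on $N$ but not on $k$, such that for Borel $\Psi\ge0$, with $dQ$ the normalized Haar measure on $O(N)$,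
\[
\int_{\{M\text{ has }k\text{ real eigenvalues}\}}\Psi(M)\,dM=\frac{a_N'\,\pi^{-m}}{k!\,m!}\int_{O(N)}dQ\int_{\mathcal T}\Psi(QTQ^T)\,J(T)\,dT .
\]
\end{lemma}

\begin{proof}
Matrices $M$ with a multiple eigenvalue form a null set, and $J(T)=0$ if $T\in\mathcal T$ has a multiple eigenvalue, so we may assume simple spectrum on both sides.

\emph{Multiplicity.} Let $M$ have simple spectrum and $k$ real eigenvalues. Order the real eigenvalues and the conjugate pairs, in one of $k!\,m!$ ways, and let $E_b$ be the real invariant subspace of dimension $s_b+d_b$ that belongs to the first $b$ items; by simplicity an invariant subspace is determined by the eigenvalues it carries. Then $Q^TMQ$ lies in $\mathcal T$, with diagonal blocks in the chosen order, if and only if the first $s_b+d_b$ columns of $Q$ span $E_b$ for all $b$. This determines $Q$ up to right multiplication by the block diagonal group $\mathcal B=\prod_bO(d_b)$. So if $Q(\cdot)$ is a piecewise smooth section of $O(N)\to O(N)/\mathcal B$, the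 map $(\phi,T)\mapsto Q(\phi)TQ(\phi)^T$ from $O(N)/\mathcal B\times\mathcal T$ is $k!\,m!$-to-one.

\emph{Jacobian.} With the antisymmetric matrix $\Omega=Q^TdQ$ we have $Q^T\,dM\,Q=dT+\Omega T-T\Omega$, and conjugation by $Q$ preserves Lebesgue measure. The term $dT$ fills the blocks on and above the diagonal and does not enter the blocks below it. For $b>a$,
\[
(\Omega T-T\Omega)_{ba}=\Omega_{ba}D_a-D_b\Omega_{ba}+\sum_{a'<a}\Omega_{ba'}T_{a'a}-\sum_{b'>b}T_{bb'}\Omega_{b'a},
\]
and the two sums contain only blocks of $\Omega$ that are farther below the diagonal than $\Omega_{ba}$. So the differential is block triangular in the variables $(\Omega_{ba})_{b>a}$ and $dT$, and $dM$ corresponds to $J(T)\,dT$ times the volume element $\prod_{b>a}\Omega_{ba}$ on $O(N)/\mathcal B$.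

\emph{Constant.} Give $O(N)$ the invariant volume element $\prod_{i>j}\Omega_{ij}$, of total mass $v_N$. For the same normalization $O(1)$ has mass $2$ and $O(2)$ has mass $4\pi$, so $\mathcal B$ has mass $2^k(4\pi)^m=2^N\pi^m$ and $O(N)/\mathcal B$ has mass $v_N2^{-N}\pi^{-m}$. Since $J\,dT$ is invariant under conjugation by $\mathcal B$, the inner integral in the lemma is a function on $O(N)/\mathcal B$, and the formula holds with $a_N'=v_N2^{-N}$.
\end{proof}

After the Schur reduction the constraint concerns the Gram matrix $G=Y^TY$ of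
\[
Y=\binom TL=\begin{pmatrix}D_1&*&*\\0&D_2&*\\0&0&D_3\\L_1&L_2&L_3\end{pmatrix}\qquad(\text{shown for }r=3),\qquad L\in\mathbb R^{\ell\times N}.
\]
We need the joint law of the diagonal blocks given $G$. The shape of $Y$ suggests Gram--Schmidt: the $b$-th block of columns lives in a space of dimension $s_b+d_b+\ell$, and after removing its projection on the $s_b$ earlier columns, a $(d_b+\ell)\times d_b$ matrix with top block $D_b$ remains. For $G>0$ let $G_{<b}$ be its top-left $s_b\times s_b$ corner, $\Xi_b$ the $s_b\times d_b$ block above $G_{bb}$, and $\Sigma_b=G_{bb}-\Xi_b^TG_{<b}^{-1}\Xi_b>0$ the Schur complement (for $b=1$, $\Sigma_1=G_{11}$ and $\det G_{<1}=1$).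

\begin{lemma}[Triangular coordinates]\label{lem:tri}
Let $T$ run over all block upper triangular matrices and $L$ over $\mathbb R^{\ell\times N}$. For Borel $\Psi\ge0$ and independent uniform $U_b\in\mathcal V_{d_b}$,
\begin{multline*}
\int\Psi(D_1,\dots,D_r;G)\,dT\,dL\\=\int_{G>0}\prod_{b\le r}a_{d_b}(\det G_{<b})^{-\frac{d_b}2}(\det\Sigma_b)^{\frac{\ell-1}2}\;\mathbb E\,\Psi\bigl(U_1^{\mathrm{top}}\Sigma_1^{1/2},\dots,U_r^{\mathrm{top}}\Sigma_r^{1/2};G\bigr)\,dG .
\end{multline*}
\end{lemma}

\begin{proof}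
The polynomial $\det G$ in $(T,L)$ is nonzero at $T=1$, $L=0$, so $G>0$ off a null set. The columns of $Y$ in the blocks before $b$ are supported in the first $s_b$ and the last $\ell$ rows; let $Y_{<b}\in\mathbb R^{(s_b+\ell)\times s_b}$ consist of these rows, so that $G_{<b}=Y_{<b}^TY_{<b}$. The $b$-th block of columns consists of $D_b$, zeros, and its part $R_b\in\mathbb R^{(s_b+\ell)\times d_b}$ in the same rows. Then $\Xi_b=Y_{<b}^TR_b$ and $G_{bb}=R_b^TR_b+D_b^TD_b$.

Fix the earlier columns, and let the $\ell$ columns of $O_b$ be an orthonormal basis of the orthogonal complement of the range of $Y_{<b}$ in $\mathbb R^{s_b+\ell}$. Write $R_b=Y_{<b}G_{<b}^{-1}\Xi_b+O_bR_b'$ with $R_b'\in\mathbb R^{\ell\times d_b}$. The square matrix $(Y_{<b}G_{<b}^{-1},O_b)$ has Gram matrix $\operatorname{diag}(G_{<b}^{-1},1)$, so $dR_b=(\det G_{<b})^{-d_b/2}\,d\Xi_b\,dR_b'$. Also $R_b^TR_b=\Xi_b^TG_{<b}^{-1}\Xi_b+R_b'^TR_b'$, that is, $\Sigma_b=D_b^TD_b+R_b'^TR_b'$. Lemma~\ref{lem:polar}, applied to $\binom{D_b}{R_b'}=U_b\Sigma_b^{1/2}$,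 replaces $dD_b\,dR_b'$ by $a_{d_b}(\det\Sigma_b)^{(\ell-1)/2}d\Sigma_b$ times the law of $U_b$.

Carry this out for $b=r$ first. The result depends on the earlier columns only through $D_1,\dots,D_{r-1}$ and $G_{<r}$, so the step can be repeated for $b=r-1,\dots,1$. Finally $\prod_bd\Xi_b\,d\Sigma_b=dG$, because $G_{bb}-\Sigma_b$ is a function of $\Xi_b$ and $G_{<b}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:law}]
Let $\Phi\ge0$ be bounded and continuous on $\mathbb R^k\times\mathbb C_+^m$, with the stated symmetry. Let $F(M)$ be $\Phi$ evaluated at the eigenvalues if $M$ has simple spectrum and $k$ real eigenvalues, and $F(M)=0$ otherwise. For $\varepsilon<1$ let $g_\varepsilon$ be the indicator, normalized to have integral $1$, of the ball $\operatorname{Tr}(S-1)^2<\varepsilon^2$ in the symmetric $N\times N$ matrices; it is invariant under orthogonal conjugation. Consider $I_\varepsilon=\int F(M)\,g_\varepsilon(W^TW)\,dW$ over $W=\binom M{L_0}\in\mathbb R^{(N+\ell)\times N}$.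

By Lemma~\ref{lem:polar}, $I_\varepsilon=\int g_\varepsilon(S)\,\rho_1(S)\,dS$ with $\rho_1(S)=a_N(\det S)^{\frac{\ell-1}2}\,\mathbb E\,F(U^{\mathrm{top}}S^{1/2})$. Alternatively, apply Lemma~\ref{lem:schur} to the integral over $M$ and substitute $L_0=LQ^T$; then $W^TW=QGQ^T$, the integrand does not depend on $Q$, and it depends on $(T,L)$ only through $G$ and the diagonal blocks. Lemma~\ref{lem:tri} gives $I_\varepsilon=\frac{a_N'\pi^{-m}}{k!\,m!}\int g_\varepsilon(G)\,\rho_2(G)\,dG$ with
\[
\rho_2(G)=\prod_ba_{d_b}(\det G_{<b})^{-\frac{d_b}2}(\det\Sigma_b)^{\frac{\ell-1}2}\cdot\mathbb E\Bigl[\Phi J\prod_b1_{\mathcal D_{d_b}}(D_b)\Bigr],\qquad D_b=U_b^{\mathrm{top}}\Sigma_b^{1/2}.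
\]
Both $\rho_1$ and $\rho_2$ are continuous at $1$, by bounded convergence. For $\rho_1$: $F$ is bounded, and it is continuous at every matrix with simple spectrum, because there the eigenvalues are continuous and the number of real ones is locally constant; by Lemma~\ref{lem:generic} this applies to $U^{\mathrm{top}}$ almost surely. For $\rho_2$: $J$ is the absolute value of a polynomial in the $D_b$, which are bounded for $G$ near $1$, and the integrand is continuous in $(D_b)$ at points where the $2\times2$ blocks have nonzero discriminant; at $G=1$ we have $\Sigma_b=1$, so the $D_b$ are independent copies of $M_{d_b}$, and Lemma~\ref{lem:generic} applies with $d=2$. Letting $\varepsilon\to0$,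
\[
a_N\,\mathbb E[\Phi;\,k\text{ real eigenvalues}]=\frac{a_N'\pi^{-m}}{k!\,m!}\,a_1^ka_2^m\;\mathbb E\Bigl[\Phi\,\frac{|\Delta|}{\prod_j|z_j-\bar z_j|}\prod_{b>k}1_{\mathcal D_2}(D_b)\Bigr].
\]
The variable $M_1$ is a coordinate of a uniform point on the sphere $S^\ell\subset\mathbb R^{\ell+1}$, so it has density $\omega/\beta$. Since $k=N-2m$, we have $(a_1/\beta)^k=(a_1/\beta)^N(\beta/a_1)^{2m}$, and all dependence on $m$ can be absorbed in the measure for the complex eigenvalues. The formula holds with $Z_N^{-1}=(a_N'/a_N)(a_1/\beta)^N$ and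
\[
\nu(dz)=\frac{a_2\beta^2}{\pi a_1^2}\;\frac1{|z-\bar z|}\;\mathbb P\bigl(M_2\in\mathcal D_2,\ z_+(M_2)\in dz\bigr),
\]
where $z_+$ is the eigenvalue in $\mathbb C_+$. This $\nu$ does not depend on $N$, it is supported in $\overline{\mathbb D}$ because $\|M_2\|\le1$, and $|z-\bar z|\,\nu(dz)$ is a multiple of a subprobability measure. Both sides of the formula define finite measures on $\mathbb R^k\times\mathbb C_+^m$ that are invariant under the permutations (on the left, order the eigenvalues at random). They agree on symmetric bounded continuous functions, hence by symmetrization on all bounded continuous functions, hence on bounded Borel functions.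
\end{proof}

\section{From Pfaffians to the determinant}\label{sec:pf}

\subsection{Summing over the number of real eigenvalues}

To compute $\mathbb E[\xi^{\mathcal N_n}]$ we must remove the absolute value from $|\Delta|$ and sum the formula of Proposition~\ref{prop:law} over $k$. The exterior algebra does both. Recall that the Pfaffian of a skew-symmetric matrix $A=(A_{ab})_{0\le a,b<2n}$ is
\[
\operatorname{Pf}A=\frac1{2^nn!}\sum_{\sigma}\operatorname{sgn}\sigma\prod_{i=0}^{n-1}A_{\sigma(2i),\sigma(2i+1)},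
\]
where $\sigma$ runs over the permutations of $\{0,\dots,2n-1\}$. Equivalently, if $e_0,\dots,e_{2n-1}$ is a basis of $\mathbb C^{2n}$, $\mathbf e=e_0\wedge\dots\wedge e_{2n-1}$ and $\alpha=\sum_{a<b}A_{ab}\,e_a\wedge e_b$, then $\alpha^n/n!=\operatorname{Pf}A\cdot\mathbf e$. One has $(\operatorname{Pf}A)^2=\det A$; a simultaneous permutation of rows and columns multiplies the Pfaffian by its sign; and the Pfaffian of $\bigl(\begin{smallmatrix}0&X\\-X^T&0\end{smallmatrix}\bigr)$ is $(-1)^{n(n-1)/2}\det X$.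

For polynomials $f,g$ define the skew-symmetric forms
\begin{align*}
\langle f,g\rangle_{\mathbb R}&=\iint_{(-1,1)^2}\operatorname{sgn}(y-x)f(x)g(y)\,\omega(x)\omega(y)\,dx\,dy,\\
\langle f,g\rangle_{\mathbb C}&=i\int\bigl[f(z)g(\bar z)-g(z)f(\bar z)\bigr]\nu(dz).
\end{align*}
The second integral converges because the bracket is $O(|z-\bar z|)$ on $\overline{\mathbb D}$, and it is real for real $f,g$ because the bracket is then purely imaginary. Let $A^{\mathbb R}_{ab}=\langle x^a,x^b\rangle_{\mathbb R}$, $A^{\mathbb C}_{ab}=\langle x^a,x^b\rangle_{\mathbb C}$ and $A=A^{\mathbb R}+A^{\mathbb C}$; these entries do not depend on $n$. A subscript $n$ denotes the block $0\le a,b<2n$. With $v(x)=\sum_{a<2n}x^ae_a$ put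
\[
\alpha_{\mathbb R}=\frac12\iint\operatorname{sgn}(y-x)\,v(x)\wedge v(y)\,\omega(x)\omega(y)\,dx\,dy,\qquad\alpha_{\mathbb C}=i\int v(z)\wedge v(\bar z)\,\nu(dz).
\]
Expanding $v$ gives $\alpha_{\mathbb R}=\sum_{a<b}A^{\mathbb R}_{ab}e_a\wedge e_b$ and $\alpha_{\mathbb C}=\sum_{a<b}A^{\mathbb C}_{ab}e_a\wedge e_b$. Elements of even degree commute. Three facts are needed.

\emph{Vandermonde.} $v(x_1)\wedge\dots\wedge v(x_{2n})=\det(x_i^a)\,\mathbf e=\Delta(x_1,\dots,x_{2n})\,\mathbf e$.

\emph{Phase.} If $\lambda_1<\dots<\lambda_k$ and $z_1,\dots,z_m\in\mathbb C_+$, then $|\Delta|=i^m\Delta$ at $(\lambda_1,\dots,\lambda_k,z_1,\bar z_1,\dots,z_m,\bar z_m)$. Indeed, the factors of $\Delta$ group into $\lambda_j-\lambda_i>0$, $(z-\lambda)(\bar z-\lambda)=|z-\lambda|^2$, the product $|z'-z|^2|z'-\bar z|^2$ for two different pairs, and $\bar z-z=-i|z-\bar z|$ within each pair.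

\emph{Ordered real integrals.} For $k=2j$,
\[
\int_{\lambda_1<\dots<\lambda_k}v(\lambda_1)\wedge\dots\wedge v(\lambda_k)\prod_i\omega(\lambda_i)\,d\lambda_i=\frac{\alpha_{\mathbb R}^{\,j}}{j!}.
\]
To see this, write $\alpha_{\mathbb R}^j=2^{-j}\int\prod_{i\le j}\operatorname{sgn}(x_{2i}-x_{2i-1})\;v(x_1)\wedge\dots\wedge v(x_{2j})\prod_i\omega(x_i)\,dx_i$. The wedge product is antisymmetric in the $x_i$, so the product of signs may be replaced by its antisymmetrization, which by definition is $\frac{2^jj!}{(2j)!}\operatorname{Pf}[\operatorname{sgn}(x_b-x_a)]_{a,b}$. For increasing $x$ all entries above the diagonal are $1$, and the Pfaffian is $1$: expanding along the first row gives an alternating sum of $2j-1$ Pfaffians of the same form. The product of the Pfaffian and the wedge is symmetric, so the integral over $(-1,1)^{2j}$ is $(2j)!$ times the integral over increasing $x$.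

The last fact and the binomial theorem give, for every $N=2h\le2n$,
\begin{multline}\label{eq:wedge}
\sum_{k+2m=N}\frac{\xi^k}{m!}\int_{\lambda_1<\dots<\lambda_k}\int i^m\,v(\lambda_1)\wedge\dots\wedge v(\lambda_k)\wedge v(z_1)\wedge v(\bar z_1)\wedge\dots\wedge v(\bar z_m)\prod\omega\,d\lambda\prod\nu(dz)\\
=\sum_{j+m=h}\frac{(\xi^2\alpha_{\mathbb R})^j}{j!}\,\frac{\alpha_{\mathbb C}^m}{m!}=\frac{(\xi^2\alpha_{\mathbb R}+\alpha_{\mathbb C})^h}{h!}.
\end{multline}
The integrals converge absolutely, since the coefficients of $v(z)\wedge v(\bar z)$ are $O(|z-\bar z|)$. Take $N=2n$. In Proposition~\ref{prop:law} the factor $\frac1{k!}$ times the integral over $(-1,1)^k$ is the integral over increasing $\lambda$, so with $\Phi=\xi^k$ the left side of \eqref{eq:wedge} is $Z_{2n}\,\mathbb E[\xi^{\mathcal N_n}]\,\mathbf e$. The right side is $\operatorname{Pf}(\xi^2A_n^{\mathbb R}+A_n^{\mathbb C})\,\mathbf e$. For $\xi=1$ this gives $\operatorname{Pf}A_n=Z_{2n}>0$, and in general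
\begin{equation}\label{eq:pf}
\mathbb E[\xi^{\mathcal N_n}]=\frac{\operatorname{Pf}\bigl(A_n-(1-\xi^2)A_n^{\mathbb R}\bigr)}{\operatorname{Pf}A_n}.
\end{equation}

\subsection{The inverse of $A_n$}

The matrix $A^{\mathbb R}$ is explicit, but $A$ contains the measure $\nu$. The quotient \eqref{eq:pf} involves $A_n$ only through its inverse, and the inverse has a probabilistic meaning: it encodes the average of a product of two characteristic polynomials, which the symmetries of Haar measure determine.

\begin{lemma}\label{lem:inv}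
Let $b_j=(j+\ell)!/j!$. Then $(A_n^{-1})_{j+1,j}=\frac\gamma2b_j=-(A_n^{-1})_{j,j+1}$ for $0\le j\le2n-2$, and all other entries of $A_n^{-1}$ vanish.
\end{lemma}

\begin{proof}
\emph{Generating function.} Let $N=2n-2$, $\alpha=\alpha_{\mathbb R}+\alpha_{\mathbb C}$ and $z,w\in\mathbb R$. Multiply \eqref{eq:wedge}, with $\xi=1$ and $h=n-1$, by $v(z)\wedge v(w)$. Since $\Delta(x_1,\dots,x_N,z,w)=\Delta(x)\,(w-z)\prod_i(z-x_i)(w-x_i)$, Proposition~\ref{prop:law} with $\Phi=\prod_i(z-x_i)(w-x_i)$, the product over all eigenvalues, gives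
\[
\frac{\alpha^{n-1}}{(n-1)!}\wedge v(z)\wedge v(w)=Z_{N}\,(w-z)\,\mathbb E\bigl[\det(z-M_N)\det(w-M_N)\bigr]\,\mathbf e .
\]
For $n=1$ this holds with $Z_0$ and the expectation equal to $1$. On the other hand, differentiating $(\alpha+t\,e_a\wedge e_b)^n/n!$ at $t=0$ shows that for $a<b$ the coefficient of $\mathbf e$ in $\frac{\alpha^{n-1}}{(n-1)!}\wedge e_a\wedge e_b$ is $\partial\operatorname{Pf}A_n/\partial A_{ab}$. From $d\log\operatorname{Pf}A=\frac12\operatorname{Tr}(A^{-1}dA)$ for skew variations, this equals $\operatorname{Pf}A_n\cdot(A_n^{-1})_{ba}$. Both expressions are antisymmetric in $(a,b)$, so they agree for all $a,b$, and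
\begin{equation}\label{eq:invgen}
\sum_{a,b}(A_n^{-1})_{ab}\,z^aw^b=\frac{Z_{2n-2}}{Z_{2n}}\,(z-w)\,\mathbb E\bigl[\det(z-M_N)\det(w-M_N)\bigr].
\end{equation}

\emph{The expectation.} Write $M=M_N$ and $\det(z-M)=\sum_k(-1)^kz^{N-k}\sum_{|I|=k}\det M_{II}$, with principal minors indexed by $I\subset\{1,\dots,N\}$. Changing the sign of one column preserves the law of $M$. If $I\ne I'$, do this for an index in exactly one of the two sets; the product $\det M_{II}\det M_{I'I'}$ changes sign, so its mean is $0$. For a matrix $O\in O(N+\ell)$ and a fixed set $I$ of $k$ rows, the Cauchy--Binet formula applied to these orthonormal rows gives $\sum_{|I'|=k}(\det O_{II'})^2=1$, and by invariance under column permutations all $\binom{N+\ell}k$ terms have the same mean. Hence the expectation in \eqref{eq:invgen} is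
\[
\sum_{k=0}^N(zw)^{N-k}\binom Nk\Big/\binom{N+\ell}k=\frac{N!}{(N+\ell)!}\sum_{j=0}^{N}b_j\,(zw)^j .
\]
Comparing coefficients in \eqref{eq:invgen}, we find that $A_n^{-1}$ has the stated form with some $c_n>0$ in place of $\frac\gamma2$.

\emph{The constant.} The $(0,0)$ entry of $A_nA_n^{-1}=1$ reads $A_{01}\,c_n\,b_0=1$, so $c_n=1/(\ell!\,A_{01})$. This is where we use that $\nu$, and hence $A_{01}$, does not depend on $n$. Now $A_{01}=\operatorname{Pf}A_1=Z_2$, which we find from an event that does not involve $\nu$. The matrices $M_2$ and $M_2\operatorname{diag}(1,-1)$ have the same law and $\det M_2\ne0$ almost surely, so $\mathbb P(\det M_2<0)=\frac12$; and $\det M_2<0$ means that the eigenvalues are real and of opposite signs. Proposition~\ref{prop:law} with $k=2$ gives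
\[
\frac12=\frac1{Z_2}\iint_{x<0<y}(y-x)\,\omega(x)\omega(y)\,dx\,dy=\frac2{Z_2}\int_0^1\omega(x)\,dx\int_0^1y\,\omega(y)\,dy=\frac2{Z_2}\cdot\frac\beta2\cdot\frac1\ell .
\]
So $A_{01}=2\beta/\ell$ and $c_n=1/(2\Gamma(\ell)\beta)=\gamma/2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:det}]
Let $q=1-\xi^2$. By Lemma~\ref{lem:inv}, $A_n^{-1}$ couples only indices of opposite parity, hence so does $A_n$. So does $A^{\mathbb R}$: the substitution $(x,y)\mapsto(-x,-y)$ shows $A^{\mathbb R}_{ab}=-A^{\mathbb R}_{ab}$ for even $a+b$. List the even indices first and put $X=(A_{2j,2k+1})$ and $X_{\mathbb R}=(A^{\mathbb R}_{2j,2k+1})$, $0\le j,k<n$. Both Pfaffians in \eqref{eq:pf} become determinants with the same sign, so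
\[
\mathbb E[\xi^{\mathcal N_n}]=\frac{\det(X-qX_{\mathbb R})}{\det X}=\det(1-qX_{\mathbb R}X^{-1}).
\]
The inverse of $\bigl(\begin{smallmatrix}0&X\\-X^T&0\end{smallmatrix}\bigr)$ has $X^{-1}$ as its lower-left block, so $(X^{-1})_{ik}=(A_n^{-1})_{2i+1,2k}$ equals $\frac\gamma2b_{2k}$ for $i=k$, $-\frac\gamma2b_{2k-1}$ for $i=k-1$, and $0$ otherwise. Since $b_{2k-1}=\frac{2k}{2k+\ell}b_{2k}$ for $k\ge1$ and $b_{2k}=(2k+\ell)w_k$,
\[
(X_{\mathbb R}X^{-1})_{jk}=\frac\gamma2\,w_k\,\bigl\langle x^{2j},\,(2k+\ell)x^{2k+1}-2k\,x^{2k-1}\bigr\rangle_{\mathbb R},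
\]
where the last term is absent for $k=0$. The second argument times $\omega$ is an exact derivative: for $G_k(y)=y^{2k}(1-y^2)^{\ell/2}$,
\[
-G_k'(y)=\omega(y)\bigl[(2k+\ell)y^{2k+1}-2k\,y^{2k-1}\bigr].
\]
As $\ell\ge1$, $G_k(\pm1)=0$, and therefore $\int_{-1}^1\operatorname{sgn}(y-x)(-G_k'(y))\,dy=2G_k(x)$. The entry equals $\gamma w_k\int_{-1}^1x^{2j+2k}(1-x^2)^{\ell-1}dx$. Conjugation by $\operatorname{diag}(\sqrt{w_k})$ turns this matrix into $H_n$.
\end{proof}

\section{The matrix $H$ and convolution with $K$}\label{sec:conv}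

From now on only the matrix $H$ matters. Recall the even, nonnegative functions $\tau_j(u)=\sqrt{\gamma w_j}\tanh^{2j}u\operatorname{sech}^\ell u$. Let $\langle\cdot,\cdot\rangle$ be the inner product of real $L^2(\mathbb R)$ or $\ell^2$. The substitution $x=\tanh u$ gives
\begin{equation}\label{eq:h}
\langle\tau_j,\tau_k\rangle=H_{jk},\qquad h_j:=\int_{\mathbb R}\tau_j(u)\,du=\sqrt{\gamma w_j}\,B\bigl(j+\tfrac12,\tfrac\ell2\bigr)=j^{-1/2}\bigl(1+O(\tfrac1j)\bigr),
\end{equation}
where the last step uses \eqref{eq:gamma} and $\gamma\,2^{\ell-1}\Gamma(\frac\ell2)^2=1$.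

\begin{lemma}\label{lem:conv}
\textup{(a)} For all $u,v\in\mathbb R$,
\begin{equation}\label{eq:kernel}
\sum_{j\ge0}\tau_j(u)\tau_j(v)=\tfrac12\bigl[K(u-v)+K(u+v)\bigr].
\end{equation}
\textup{(b)} $H$ is a bounded operator on $\ell^2$ with $0\le H\le1$, and for $k\ge1$, $j\ge0$,
\begin{equation}\label{eq:Hk}
(H^k)_{jj}=\frac1{2\pi}\int_{\mathbb R}\widehat K(s)^{k-1}|\widehat\tau_j(s)|^2\,ds .
\end{equation}
\textup{(c)} All eigenvalues of $H_n$ lie in $[0,1)$. Hence, for $q\in(0,1]$, $D_n(q)>0$ and
\begin{equation}\label{eq:logdet}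
-\log D_n(q)=\sum_{k\ge1}\frac{q^k}k\operatorname{Tr}H_n^k .
\end{equation}
\end{lemma}

\begin{proof}
(a) The even part of the binomial series $\sum_i\frac{(i+\ell-1)!}{i!}t^i=\Gamma(\ell)(1-t)^{-\ell}$ is $\sum_jw_jt^{2j}=\frac{\Gamma(\ell)}2[(1-t)^{-\ell}+(1+t)^{-\ell}]$. Take $t=\tanh u\tanh v$ and use $\cosh u\cosh v\,(1\mp\tanh u\tanh v)=\cosh(u\mp v)$ and $\gamma\Gamma(\ell)=1/\beta$.

(b) Define $Vf=(\langle\tau_j,f\rangle)_{j\ge0}$ for $f\in L^2(\mathbb R)$. Since $\tau_j\ge0$, monotone convergence and \eqref{eq:kernel} give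
\[
\|Vf\|^2\le\iint|f(u)|\,|f(v)|\,\tfrac12\bigl[K(u-v)+K(u+v)\bigr]\,du\,dv\le\|f\|^2,
\]
because convolution with a probability density is a contraction on $L^2$. So $\|V\|\le1$. The adjoint maps the $j$-th unit vector to $\tau_j$, so $VV^*=H$ by \eqref{eq:h}, and $0\le H\le1$. The bound above also allows us to interchange sum and integral in $\langle f,V^*Vg\rangle=\sum_j\langle\tau_j,f\rangle\langle\tau_j,g\rangle$, so $V^*V$ has the kernel \eqref{eq:kernel} and acts on even functions as convolution with $K$. Now $(H^k)_{jj}=\langle\tau_j,(V^*V)^{k-1}\tau_j\rangle$, and Plancherel's identity gives \eqref{eq:Hk}.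

(c) As a compression of $H$, $H_n$ satisfies $0\le H_n\le1$. Suppose $H_na=a$ for a unit vector $a\in\mathbb R^n$, extended by zero, and let $f=V^*a$, an even function. Then $\|f\|^2=\langle a,Ha\rangle=1$ and $\langle f,V^*Vf\rangle=\|Ha\|^2\ge\|H_na\|^2=1$. Hence $\int(1-\widehat K)|\widehat f|^2\,ds\le0$, and \eqref{eq:Kprop} forces $f=0$, a contradiction. Summing $-\log(1-q\lambda)=\sum_kq^k\lambda^k/k$ over the eigenvalues gives \eqref{eq:logdet}.
\end{proof}

\section{Logarithmic asymptotics}\label{sec:log}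

As in Section~\ref{sec:one}, we compare $\operatorname{Tr}H_n^k$ with $\sum_{j<n}(H^k)_{jj}$, which \eqref{eq:Hk} makes explicit.

\begin{lemma}\label{lem:diag}
As $n\to\infty$, for every $k\ge1$ and $q\in(0,1]$,
\[
\frac1{\log n}\sum_{j<n}(H^k)_{jj}\to\mu_k,\qquad\frac1{\log n}\sum_{j<n}\sum_{i\ge1}\frac{q^i}i(H^i)_{jj}\to\kappa(q).
\]
\end{lemma}

\begin{proof}
For $k=1$, \eqref{eq:gamma} gives $H_{jj}=\gamma w_jB(2j+\frac12,\ell)\sim\gamma\Gamma(\ell)/(2j)=\mu_1/j$, which proves the claim. For $k\ge2$ we apply dominated convergence in \eqref{eq:Hk} to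
\[
\Upsilon_n(s)=\frac1{\log n}\sum_{j<n}|\widehat\tau_j(s)|^2 .
\]
By \eqref{eq:h}, $|\widehat\tau_j(s)|\le h_j\le C(j+1)^{-1/2}$, so $\Upsilon_n(s)\le C$ for all $s$ and $n\ge2$. We claim that $\Upsilon_n(s)\to\frac12\widehat K(s)$ for $s\ne0$.

For large $j$, $\tau_j$ is a fixed bump translated to $\pm\frac12\log(4j)$. Put $u=\frac12\log(4j)+r>0$, so that $e^{-2u}=e^{-2r}/(4j)$. With $y=e^{-2u}$ we have $\log\tanh u=-2(y+y^3/3+\cdots)$, so $\tanh^{2j}u\le\exp(-e^{-2r})$ and, for fixed $r$, $\tanh^{2j}u\to\exp(-e^{-2r})$. Likewise $\operatorname{sech}^\ell u\le2^\ell e^{-\ell u}=j^{-\ell/2}e^{-\ell r}$, and the ratio of the two sides tends to $1$ for fixed $r$. Finally $\sqrt{j\gamma w_j}\,j^{-\ell/2}\to\sqrt{\gamma\,2^{\ell-1}}=\Gamma(\frac\ell2)^{-1}$. Thus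
\[
\sqrt j\,\tau_j\bigl(\tfrac12\log(4j)+r\bigr)\to\Gamma(\tfrac\ell2)^{-1}e^{-\ell r}\exp(-e^{-2r}),
\]
dominated by a multiple of the limit, which is integrable. The substitution $t=e^{-2r}$ gives $\int_{\mathbb R}e^{-\ell r}\exp(-e^{-2r})e^{isr}\,dr=\frac12\Gamma(\frac{\ell-is}2)$. Since $\tau_j$ is even, $\widehat\tau_j(s)=2\operatorname{Re}\int_0^\infty\tau_j(u)e^{isu}\,du$, so
\[
\sqrt j\,\widehat\tau_j(s)=\Gamma(\tfrac\ell2)^{-1}\operatorname{Re}\Bigl[(4j)^{is/2}\,\Gamma\bigl(\tfrac{\ell-is}2\bigr)\Bigr]+o(1).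
\]
Using $(\operatorname{Re}\zeta)^2=\frac12|\zeta|^2+\frac12\operatorname{Re}\zeta^2$ and \eqref{eq:Khat},
\[
j\,|\widehat\tau_j(s)|^2=\tfrac12\widehat K(s)+\tfrac12\Gamma(\tfrac\ell2)^{-2}\operatorname{Re}\Bigl[(4j)^{is}\,\Gamma\bigl(\tfrac{\ell-is}2\bigr)^2\Bigr]+o(1).
\]
The oscillating term, the interference of the two bumps, averages out: for $s\ne0$ the sum $\sum_{1\le j<n}j^{-1+is}$ differs from $\int_1^nt^{-1+is}\,dt$ by at most $(1+|s|)\sum_jj^{-2}$, and the integral is at most $2/|s|$ in modulus. Dividing by $j$, summing and dividing by $\log n$ proves the claim.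

For $k\ge2$ the function $\widehat K^{k-1}$ is integrable by \eqref{eq:Kprop}, so $\frac1{2\pi}\int\widehat K^{k-1}\Upsilon_n\,ds\to\frac1{4\pi}\int\widehat K^k\,ds=\mu_k$. For the second claim we treat all $i\ge2$ at once. The function $\sum_{i\ge2}\frac{q^i}i\widehat K^{i-1}$ is at most $\bigl(-\log(1-\widehat K)-\widehat K\bigr)/\widehat K$, which is continuous off $0$, has a logarithmic singularity at $0$, and is at most $\widehat K$ where $\widehat K\le\frac12$; so it is integrable, and these terms contribute $\sum_{i\ge2}\frac{q^i}i\mu_i$ in the limit. Adding the term $i=1$ gives $\kappa(q)$.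
\end{proof}

\begin{lemma}\label{lem:cut}
For all $k,n\ge1$, $\ 0\le\sum_{j<n}(H^k)_{jj}-\operatorname{Tr}H_n^k\le Ck^2$.
\end{lemma}

\begin{proof}
The first quantity is the sum of $H_{j_0j_1}H_{j_1j_2}\cdots H_{j_{k-1}j_0}$ over all $j_0<n$ and $j_1,\dots,j_{k-1}\ge0$, and the second is the sum over $j_0,\dots,j_{k-1}<n$. All entries are positive, which gives the lower bound.

Let $\Pi$ be the projection of $\ell^2$ onto the coordinates $0,\dots,n-1$ and $\Pi'=1-\Pi$. Let $\|\cdot\|_2$ be the Hilbert--Schmidt norm; recall $\|XY\|_2\le\|X\|\,\|Y\|_2$, $\|XY\|_2\le\|X\|_2\|Y\|$ and $|\operatorname{Tr}XY|\le\|X\|_2\|Y\|_2$. Iterating $\Pi H^i\Pi=(\Pi H\Pi)\,\Pi H^{i-1}\Pi+\Pi H\Pi'H^{i-1}\Pi$ gives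
\[
\Pi H^k\Pi-(\Pi H\Pi)^k=\sum_{i=0}^{k-2}(\Pi H\Pi)^i\,(\Pi H\Pi')\,(\Pi'H^{k-1-i}\Pi).
\]
From $\Pi'H^i\Pi=(\Pi'H\Pi)H^{i-1}\Pi+(\Pi'H\Pi')(\Pi'H^{i-1}\Pi)$ and $\|H\|\le1$, induction gives $\|\Pi'H^i\Pi\|_2\le i\,\|\Pi'H\Pi\|_2$. So the trace of the difference is at most $k^2\|\Pi H\Pi'\|_2^2$. By \eqref{eq:gamma}, for $j<i$,
\[
H_{ji}\le C\,\frac{[(j+1)(i+1)]^{(\ell-1)/2}}{(j+i+1)^\ell}\le C(j+1)^{\frac{\ell-1}2}(i+1)^{-\frac{\ell+1}2},
\]
and therefore $\|\Pi H\Pi'\|_2^2\le C\sum_{j<n}(j+1)^{\ell-1}\sum_{i\ge n}(i+1)^{-\ell-1}\le C\,n^\ell\cdot n^{-\ell}$.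
\end{proof}

For $q<1$ the errors $\frac{q^k}k\,Ck^2$ are summable and Theorem~\ref{thm:log} follows at once. For $q=1$ they are not. But the upper bound on $-\log D_n$ needs only the sign of the error, and the lower bound needs only finitely many terms.

\begin{proof}[Proof of Theorem~\ref{thm:log}]
Let $q=1-\xi^2\in(0,1]$; by Proposition~\ref{prop:det} we must show $-\log D_n(q)/\log n\to\kappa(q)$. By \eqref{eq:logdet} and the lower bound in Lemma~\ref{lem:cut}, $-\log D_n(q)\le\sum_{j<n}\sum_k\frac{q^k}k(H^k)_{jj}$, so Lemma~\ref{lem:diag} gives $\limsup_n\frac{-\log D_n(q)}{\log n}\le\kappa(q)$. Conversely, all terms in \eqref{eq:logdet} are nonnegative, and the two lemmas give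
\begin{equation}\label{eq:trace}
\operatorname{Tr}H_n^k\sim\mu_k\log n\qquad\text{for each fixed }k .
\end{equation}
Hence $\liminf_n\frac{-\log D_n(q)}{\log n}\ge\sum_{k\le k_0}\frac{q^k}k\mu_k$ for every $k_0$, and the right side increases to $\kappa(q)$ by \eqref{eq:kappa}. For $\xi=0$ we have $\mathbb E[0^{\mathcal N_n}]=p_{2n}^{(\ell)}$ and $\kappa(1)=2\theta(\ell)$.
\end{proof}

\section{The number of real eigenvalues}\label{sec:number}

\begin{proof}[Proof of Corollary~\ref{cor:number}]
Let $\lambda_1,\dots,\lambda_n\in[0,1)$ be the eigenvalues of $H_n$.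

(i) By Proposition~\ref{prop:det}, $\mathbb E[\xi^{\mathcal N_n}]=\prod_i(1-\lambda_i+\lambda_i\xi^2)$ for $\xi\in[0,1]$, hence as polynomials in $\xi$. So $\mathcal N_n/2$ has the generating function of a sum of independent Bernoulli variables with parameters $\lambda_i$. Consequently $\mathbb E\,\mathcal N_n=2\operatorname{Tr}H_n\sim2\mu_1\log n$ and $\operatorname{Var}\mathcal N_n=4(\operatorname{Tr}H_n-\operatorname{Tr}H_n^2)\sim4(\mu_1-\mu_2)\log n$ by \eqref{eq:trace}, where $4(\mu_1-\mu_2)=\frac1\pi\int(\widehat K-\widehat K^2)\,ds>0$ by \eqref{eq:Kprop}. The values \eqref{eq:mu12} give the stated constants. Lindeberg's theorem implies that row sums of a triangular array of independent, uniformly bounded variables are asymptotically normal after standardization if their variances tend to infinity, which is the case here.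

(ii) The case $k=0$ is Theorem~\ref{thm:log}. Let $k\ge1$ and let $e_k$ be the $k$-th elementary symmetric polynomial. Extracting the coefficient of $\xi^{2k}$,
\[
\mathbb P(\mathcal N_n=2k)=p_{2n}^{(\ell)}\;e_k\Bigl(\frac{\lambda_1}{1-\lambda_1},\dots,\frac{\lambda_n}{1-\lambda_n}\Bigr)\ge p_{2n}^{(\ell)}\;e_k(\lambda_1,\dots,\lambda_n).
\]
Now $k!\,e_k(\lambda)$ is the sum of $\lambda_{i_1}\cdots\lambda_{i_k}$ over distinct indices. With $t_n=\operatorname{Tr}H_n$, the sum of the $\lambda_i$ over all but $j$ indices is at least $t_n-j$. Summing over $i_k,\dots,i_1$ in turn gives $k!\,e_k(\lambda)\ge t_n(t_n-1)\cdots(t_n-k+1)$ once $t_n\ge k$, and $t_n\to\infty$. So $\liminf_n\log\mathbb P(\mathcal N_n=2k)/\log n\ge-2\theta(\ell)$. Conversely, $\mathbb P(\mathcal N_n=2k)\le\xi^{-2k}\,\mathbb E[\xi^{\mathcal N_n}]$ shows that the $\limsup$ is at most $-\kappa(1-\xi^2)$ for every $\xi\in(0,1)$, and $\kappa(1-\xi^2)\uparrow\kappa(1)=2\theta(\ell)$ as $\xi\downarrow0$ by monotone convergence.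
\end{proof}

\section{Sharp asymptotics}\label{sec:sharp}

Fix $q\in(0,1]$. The proof of Theorem~\ref{thm:log} loses $o(\log n)$ in $\log D_n(q)$. To do better we study the quotients $D_m/D_{m-1}$ and show that
\begin{equation}\label{eq:goal}
\frac{D_m(q)}{D_{m-1}(q)}=1-\frac{\varphi(0)}m+O(m^{-1-\delta})
\end{equation}
for a constant $\varphi(0)$. We do not compute this constant; Theorem~\ref{thm:log} will identify it.

\subsection{A reversible Markov chain}

Convolution with $K$ fixes the constant function $1$. Its counterpart for $H$ is the positive sequence $h_j=\int\tau_j$ of \eqref{eq:h}: integrating \eqref{eq:kernel} over $v$ gives $\sum_j\tau_j(u)h_j=1$, and integrating this against $\tau_i$ gives $\sum_jH_{ij}h_j=h_i$; all terms are nonnegative. Shift the indices to states $x\in\{1,2,\dots\}$ and put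
\[
P(x,y)=H_{x-1,y-1}\,\frac{h_{y-1}}{h_{x-1}},\qquad\pi(x)=h_{x-1}^2 .
\]
Then $P$ is a stochastic matrix with positive entries, and it is reversible: $\pi(x)P(x,y)=\pi(y)P(y,x)$. By \eqref{eq:h}, $c/x\le\pi(x)\le C/x$. Let $(X_k)$ be the Markov chain with transition matrix $P$, started at $x$ under $\mathbb P_x$.

On a logarithmic scale the chain is nearly a random walk. Let
\[
\rho(v)=\tfrac12K(\tfrac v2)=\frac{(2\cosh\frac v2)^{-\ell}}{B(\frac\ell2,\frac\ell2)},
\]
where the second form follows from \eqref{eq:Khat}. This is an even probability density with $|\rho'|\le\frac\ell2\rho$ and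
\begin{equation}\label{eq:rho}
2^{-\ell}e^{-\ell|v|/2}\le B(\tfrac\ell2,\tfrac\ell2)\,\rho(v)\le e^{-\ell|v|/2}.
\end{equation}
By \eqref{eq:H} and \eqref{eq:h}, $P(x,y)=\gamma\,w_{y-1}\,B(x+y-\frac32,\ell)\,B(y-\frac12,\frac\ell2)/B(x-\frac12,\frac\ell2)$. Replacing each factor by its leading term in \eqref{eq:gamma} gives
\[
\gamma\,(2y)^{\ell-1}\,\Gamma(\ell)\,(x+y)^{-\ell}\,\Bigl(\frac xy\Bigr)^{\ell/2}=\frac1y\cdot\frac{\Gamma(\ell)}{\Gamma(\frac\ell2)^2}\Bigl(\frac{\sqrt{xy}}{x+y}\Bigr)^\ell=\frac1y\,\rho\Bigl(\log\frac yx\Bigr).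
\]
The ratio of $P(x,y)$ to this expression is a product of positive functions of $x$, of $y$ and of $x+y$, each of the form $1+O(1/\text{argument})$ and hence bounded above and below. So
\begin{equation}\label{eq:P}
P(x,y)=\frac1y\,\rho\Bigl(\log\frac yx\Bigr)\bigl(1+\eta(x,y)\bigr),\qquad|\eta(x,y)|\le C\Bigl(\frac1x+\frac1y\Bigr),\qquad1+\eta(x,y)\ge c .
\end{equation}

Let $P_{<m}$ be the restriction of $P$ to $\{1,\dots,m-1\}$. Its row sums are less than $1$, so $(1-qP_{<m})^{-1}=\sum_kq^kP_{<m}^k$. For $x\le m$, respectively $x<m$, put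
\begin{align*}
F_m(x)&=\sum_{k\ge1}q^k\,\mathbb P_x(X_k=m,\ X_1,\dots,X_{k-1}<m),\\
U_m(x)&=\sum_{k\ge1}q^k\,\mathbb P_m(X_k=x,\ X_1,\dots,X_{k-1}<m).
\end{align*}
As a row vector, $U_m=qP(m,\cdot)(1-qP_{<m})^{-1}$, and conditioning on the first step gives
\begin{equation}\label{eq:F}
F_m(x)=qP(x,m)+q\sum_{y<m}P(x,y)F_m(y),\qquad1\le x\le m .
\end{equation}
The restriction of $P$ to $\{1,\dots,m\}$ is conjugate to $H_m$ by a diagonal matrix. The Schur complement formula $\det\bigl(\begin{smallmatrix}R&a\\b^T&d\end{smallmatrix}\bigr)=\det R\cdot(d-b^TR^{-1}a)$, with $D_0=1$, gives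
\begin{equation}\label{eq:ratio}
\frac{D_m(q)}{D_{m-1}(q)}=1-qP(m,m)-q^2P(m,\cdot)(1-qP_{<m})^{-1}P(\cdot,m)=1-F_m(m).
\end{equation}
For $q=1$, $F_m(m)$ is the probability that the chain started at $m$ returns to $m$ before it exceeds $m$.

\begin{lemma}\label{lem:apriori}
$F_m(x)\le C/m$ for $x\le m$, and $U_m(x)\le C/x$ for $x<m$.
\end{lemma}

\begin{proof}
By \eqref{eq:P} and \eqref{eq:rho}, for $y\le m$,
\[
P(y,m)\le\frac Cm\Bigl(\frac ym\Bigr)^{\ell/2},\qquad\sum_{y'=m}^{2m}P(y,y')\ge c\,\frac{m+1}{2m}\Bigl(\frac y{2m}\Bigr)^{\ell/2},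
\]
so $P(y,m)\le\frac Cm\sum_{y'\ge m}P(y,y')$. Apply this to the last step, from $y=X_{k-1}$:
\[
F_m(x)\le\frac Cm\sum_{k\ge1}\mathbb P_x(X_1,\dots,X_{k-1}<m,\ X_k\ge m)\le\frac Cm,
\]
because the events are disjoint. Reversing each path gives $\pi(m)U_m(x)=\pi(x)F_m(x)$, so $U_m(x)\le C\frac mx\cdot\frac1m$.
\end{proof}

\subsection{The continuum equation}

Insert the ansatz $F_m(x)\approx\frac1m\varphi(\log\frac mx)$ in \eqref{eq:F}, drop $\eta$ in \eqref{eq:P}, and replace the sum by an integral. With $t=\log\frac mx$ and $t'=\log\frac my$, so that $\log\frac yx=t-t'$, we arrive at an equation on the half-line,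
\begin{equation}\label{eq:phi}
\varphi(t)=q\rho(t)+q\int_0^\infty\rho(t-t')\varphi(t')\,dt',\qquad t\ge0 .
\end{equation}
We define $\varphi$ by iteration: $\varphi=\sum_{k\ge1}q^k\varphi_k$ on $[0,\infty)$, with $\varphi_1=\rho$ and $\varphi_{k+1}(t)=\int_0^\infty\rho(t-t')\varphi_k(t')\,dt'$. By monotone convergence, \eqref{eq:phi} holds at every $t\ge0$, with values in $[0,\infty]$. The approximation \eqref{eq:P} is poor for small $x$, that is, for large $t$, so we need to know $\varphi$ precisely at infinity. For $q=1$ it does not decay, but it converges exponentially fast.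

\begin{lemma}\label{lem:phi}
The function $\varphi$ is bounded and $C^1$ on $[0,\infty)$. There are $\delta\in(0,\frac14)$ and $\varphi_\infty\ge0$, with $\varphi_\infty=0$ if $q<1$, such that $\psi=\varphi-\varphi_\infty$ satisfies $|\psi(t)|+|\psi'(t)|\le Ce^{-\delta t}$.
\end{lemma}

\begin{proof}
\emph{Renewal representation.} Let $(S_k)$ be the random walk with $S_0=0$ and step density $\rho$. By induction, $\varphi_k(t)$ is the density at $t$ of $S_k$ on the event $\{S_1,\dots,S_{k-1}\ge0\}$. Reversing the order of the first $k$ steps replaces $S_j$ by $S_k-S_{k-j}$ and preserves the joint law. So for $t>0$, $\varphi_k(t)$ is also the density of $S_k$ on the event $\{S_j<S_k\text{ for }0\le j<k\}$ that $k$ is a record time (a strict ascending ladder epoch); ties have probability zero. Let $\mathsf T=\inf\{k\ge1:S_k>0\}$ be the first record time. It is almost surely finite: the event that $S_k>\sqrt k$ infinitely often has positive probability by the central limit theorem, so the tail variable $\limsup S_k/\sqrt k$,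 which is almost surely constant by Kolmogorov's zero--one law, is at least $1$. By the strong Markov property, the increments of time and position between successive records are independent copies of $(\mathsf T,S_{\mathsf T})$. Summing over the rank $r$ of the record,
\[
\varphi=\sum_{r\ge1}f^{*r}\quad\text{a.e. on }(0,\infty),
\]
where $f$ is the density of the measure $\mathbb E[q^{\mathsf T};S_{\mathsf T}\in dt]$, namely
\[
f(t)=q\rho(t)+\sum_{k\ge2}q^k\,\mathbb E\bigl[\rho(t-S_{k-1});\ S_1,\dots,S_{k-1}\le0\bigr],\qquad t>0 .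
\]

\emph{Exponential tail of $f$.} For $v\le0<t$ we have $|t-v|=t+|v|$, so \eqref{eq:rho} gives $2^{-\ell}e^{-\ell t/2}\rho(v)\le\rho(t-v)\le2^\ell e^{-\ell t/2}\rho(v)$. Hence
\[
2^{-\ell}\Lambda e^{-\ell t/2}\le f(t)\le2^\ell\Lambda e^{-\ell t/2},\qquad\Lambda=q\rho(0)+\sum_{k\ge2}q^k\,\mathbb E\bigl[\rho(S_{k-1});\ S_1,\dots,S_{k-1}\le0\bigr],
\]
and $\Lambda<\infty$ by the lower bound, because $\int f=\mathbb E\,q^{\mathsf T}\le1$.

\emph{Laplace transform.} Let $\mathcal L(\zeta)=\int_0^\infty e^{-\zeta t}f(t)\,dt$, analytic for $\operatorname{Re}\zeta>-\frac\ell2$; note $\frac\ell2>\frac14$. For $\sigma>-\frac\ell2$ the function $e^{-\sigma t}f(t)$ lies in $L^1\cap L^2$ and depends continuously on $\sigma$ in $L^1$. So $\mathcal L$ is square integrable on vertical lines (Plancherel), and $\mathcal L(\zeta)\to0$ as $|\operatorname{Im}\zeta|\to\infty$, uniformly for $-\frac14\le\operatorname{Re}\zeta\le1$ (Riemann--Lebesgue). For $\operatorname{Re}\zeta\ge0$ we have $|\mathcal L(\zeta)|\le\mathcal L(\operatorname{Re}\zeta)\le\mathcal L(0)=\mathbb E\,q^{\mathsf T}$.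 If $q<1$ this is less than $1$. If $q=1$, then $f$ is a probability density, so $\operatorname{Re}(1-\mathcal L(\zeta))=\int\bigl(1-\operatorname{Re}e^{-\zeta t}\bigr)f(t)\,dt>0$ for $\operatorname{Re}\zeta\ge0$, $\zeta\ne0$, while $\zeta=0$ is a simple zero of $1-\mathcal L$, since $-\mathcal L'(0)=\int tf(t)\,dt\in(0,\infty)$. The zeros of $1-\mathcal L$ in the strip $-\frac14\le\operatorname{Re}\zeta\le0$ are isolated and lie in a bounded set, so there are finitely many. Choose $\delta\in(0,\frac14)$ so that none has real part in $[-\delta,0)$.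

Since $\mathcal L(1)<1$, the function $e^{-t}(\varphi-f)=e^{-t}\sum_{r\ge2}f^{*r}$ is integrable, and $\varphi-f$ has the Laplace transform $\mathcal L^2/(1-\mathcal L)$ on $\operatorname{Re}\zeta=1$. We split off $f$ because this transform, unlike $\mathcal L/(1-\mathcal L)$, is known to be integrable on the lines $\operatorname{Re}\zeta=1$ and $\operatorname{Re}\zeta=-\delta$: there $|1-\mathcal L|$ is bounded below and $\mathcal L$ is square integrable. Fourier inversion gives, for almost every $t>0$,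
\[
\varphi(t)-f(t)=\frac1{2\pi i}\int_{\operatorname{Re}\zeta=1}e^{\zeta t}\,\frac{\mathcal L(\zeta)^2}{1-\mathcal L(\zeta)}\,d\zeta=\varphi_\infty+\frac1{2\pi i}\int_{\operatorname{Re}\zeta=-\delta}e^{\zeta t}\,\frac{\mathcal L(\zeta)^2}{1-\mathcal L(\zeta)}\,d\zeta .
\]
In shifting the contour, the horizontal segments vanish in the limit by the uniform decay of $\mathcal L$, and the only pole crossed is $\zeta=0$ for $q=1$, with residue $\varphi_\infty=1/\int tf(t)\,dt$; for $q<1$ put $\varphi_\infty=0$. The last integral is $O(e^{-\delta t})$, and so is $f$. Thus $|\psi(t)|\le Ce^{-\delta t}$ almost everywhere.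

\emph{Regularity.} Now $\varphi$ is essentially bounded, so the right side of \eqref{eq:phi} is finite for every $t$ and can be differentiated under the integral, by $|\rho'|\le\frac\ell2\rho$ and \eqref{eq:rho}. So $\varphi$ is $C^1$, and the bound on $\psi$ holds everywhere. Since $\int_0^\infty\rho'(t-t')\,dt'=\rho(t)$,
\[
\psi'(t)=q\rho'(t)+q\varphi_\infty\rho(t)+q\int_0^\infty\rho'(t-t')\psi(t')\,dt',
\]
and the integral is at most $C\int_{\mathbb R}\rho(t-t')e^{-\delta t'}\,dt'=Ce^{-\delta t}\int_{\mathbb R}\rho(v)e^{\delta v}\,dv$, which is finite since $\delta<\frac\ell2$.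
\end{proof}

\subsection{Comparison of the chain with the continuum}

For $1\le x\le m$ let $\widetilde F_m(x)=\frac1m\varphi(\log\frac mx)$, and let
\[
E_m(x)=\widetilde F_m(x)-qP(x,m)-q\sum_{y<m}P(x,y)\widetilde F_m(y)
\]
be the amount by which $\widetilde F_m$ fails to solve \eqref{eq:F}. Estimating $E_m$ directly from \eqref{eq:P} would give only $O(1/m)$ for bounded $x$ when $q=1$, the order of the main term in \eqref{eq:goal}. The remedy is that the constant part $\varphi_\infty$ is reproduced exactly by both kernels, since $P$ is stochastic and $\rho$ is a probability density, while the remainder $\psi(\log\frac my)$ is small for small $y$.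

\begin{lemma}\label{lem:E}
$|E_m(x)|\le Cm^{-1-\delta}x^{-1/2}$ for $1\le x\le m$.
\end{lemma}

\begin{proof}
In the variables $x,y$, equation \eqref{eq:phi} reads
\[
\varphi\bigl(\log\tfrac mx\bigr)=q\rho\bigl(\log\tfrac mx\bigr)+q\int_0^m\rho\bigl(\log\tfrac yx\bigr)\,\varphi\bigl(\log\tfrac my\bigr)\,\frac{dy}y .
\]
Insert this in the definition of $E_m$, write $\varphi=\varphi_\infty+\psi$, and use $\sum_{y\ge1}P(x,y)=1=\int_0^\infty\rho(\log\frac yx)\frac{dy}y$ in the terms with $\varphi_\infty$. This gives $mE_m(x)=q(-T_1+\varphi_\infty T_2-T_3)$ with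
\begin{align*}
T_1&=mP(x,m)-\rho\bigl(\log\tfrac mx\bigr),\\
T_2&=\sum_{y\ge m}P(x,y)-\int_m^\infty\rho\bigl(\log\tfrac yx\bigr)\frac{dy}y,\\
T_3&=\sum_{y<m}P(x,y)\,\psi\bigl(\log\tfrac my\bigr)-\int_0^m\rho\bigl(\log\tfrac yx\bigr)\,\psi\bigl(\log\tfrac my\bigr)\frac{dy}y .
\end{align*}
We show $|T_i|\le Cm^{-\delta}x^{-1/2}$. Let $\chi(y)=\min(\frac xy,\frac yx)^{1/2}$. By \eqref{eq:rho} and $\ell\ge1$, $\rho(\log\frac yx)\le C\chi(y)$, and $\chi(y')\le\sqrt2\,\chi(y)$ for $y'\in[y,y+1]$, $y\ge1$. To compare sums with integrals we use $|g(y)-\int_y^{y+1}g|\le\sup_{[y,y+1]}|g'|$.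

\emph{The term $T_1$} equals $\rho(\log\frac mx)\,\eta(x,m)$, so $|T_1|\le\frac Cx(\frac xm)^{1/2}=Cm^{-1/2}x^{-1/2}$.

\emph{The term $T_2$.} Here $y\ge m\ge x$. The contribution of $\eta$ is at most $\frac Cx\sum_{y\ge m}y^{-1}(\frac xy)^{1/2}\le\frac Cx(\frac xm)^{1/2}$. The derivative of $y^{-1}\rho(\log\frac yx)$ is $y^{-2}(\rho'-\rho)(\log\frac yx)$, at most $Cy^{-2}\chi(y)$ in modulus, so replacing the sum by the integral costs at most $C\sum_{y\ge m}y^{-2}(\frac xy)^{1/2}\le Cx^{1/2}m^{-3/2}$. Both bounds are at most $Cm^{-1/2}x^{-1/2}$.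

\emph{The term $T_3$.} By Lemma~\ref{lem:phi}, $|\psi|+|\psi'|$ at $\log\frac my$ is at most $C(\frac ym)^\delta$ for $0<y\le m$. Splitting the sums at $y=x$ and using $\delta<\frac12$,
\begin{align*}
\sum_{y\ge1}y^{-1+\delta}\chi(y)&=x^{-1/2}\sum_{y\le x}y^{\delta-1/2}+x^{1/2}\sum_{y>x}y^{\delta-3/2}\le Cx^\delta,\\
\sum_{y\ge1}y^{-2+\delta}\chi(y)&=x^{-1/2}\sum_{y\le x}y^{\delta-3/2}+x^{1/2}\sum_{y>x}y^{\delta-5/2}\le Cx^{-1/2}.
\end{align*}
The contribution of $\eta$ is at most $Cm^{-\delta}\sum_yy^{-1+\delta}\chi(y)(\frac1x+\frac1y)\le Cm^{-\delta}(x^{\delta-1}+x^{-1/2})\le Cm^{-\delta}x^{-1/2}$. The derivative of $y^{-1}\rho(\log\frac yx)\psi(\log\frac my)$ on $[1,m]$ is at most $Cy^{-2}\chi(y)(\frac ym)^\delta$ in modulus, so replacing $\sum_{y=1}^{m-1}$ by $\int_1^m$ costs at most $Cm^{-\delta}\sum_yy^{-2+\delta}\chi(y)\le Cm^{-\delta}x^{-1/2}$. The remaining integral over $(0,1)$ is at most $C\int_0^1(\frac yx)^{1/2}(\frac ym)^\delta\frac{dy}y\le Cm^{-\delta}x^{-1/2}$.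
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $q=1-\xi^2$ and $\mathcal E=F_m-\widetilde F_m$. Subtracting the definition of $E_m$ from \eqref{eq:F},
\[
\mathcal E(x)=q\sum_{y<m}P(x,y)\mathcal E(y)-E_m(x),\qquad1\le x\le m .
\]
On $\{1,\dots,m-1\}$ this gives $\mathcal E=-(1-qP_{<m})^{-1}E_m$. Inserting this in the equation for $x=m$ yields $\mathcal E(m)=-E_m(m)-\sum_{x<m}U_m(x)E_m(x)$. By Lemmas~\ref{lem:apriori} and~\ref{lem:E},
\[
|\mathcal E(m)|\le Cm^{-1-\delta}\Bigl(1+\sum_{x<m}x^{-3/2}\Bigr)\le Cm^{-1-\delta}.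
\]
So $F_m(m)=\varphi(0)/m+O(m^{-1-\delta})$, which by \eqref{eq:ratio} is \eqref{eq:goal}. Every quotient $D_m(q)/D_{m-1}(q)$ is positive by Lemma~\ref{lem:conv}(c), so $r_m=\log(1-F_m(m))+\varphi(0)/m$ is finite for all $m$ and $O(m^{-1-\delta})$. The series $\sum_mr_m$ converges with tail $O(n^{-\delta})$, and $\sum_{m\le n}\frac1m$ equals $\log n$ plus Euler's constant plus $O(\frac1n)$. Hence
\[
\log D_n(q)=\sum_{m\le n}\log\bigl(1-F_m(m)\bigr)=-\varphi(0)\log n+\mathrm{const}+O(n^{-\delta}).
\]
By Proposition~\ref{prop:det} the left side is $\log\mathbb E[\xi^{\mathcal N_n}]$, and comparison with Theorem~\ref{thm:log} forces $\varphi(0)=\kappa(q)$. Exponentiating completes the proof.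
\end{proof}

\begin{thebibliography}{9}

\bibitem{GP}
Martin Gebert and Mihail Poplavskyi,
\emph{On pure complex spectrum for truncations of random orthogonal matrices and Kac polynomials},
arXiv:1905.03154 (2019).

\end{thebibliography}
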